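# Resistance sparsifiers of the complete graph need order $n/\varepsilon$ edges

## Conductances, flows and the Laplacian

Throughout, $V$ is a set of $n\ge 2$ vertices, and a graph is undirected, with a non-negative weight on each edge.

**Definition (conductance, unit flow, effective resistance).** Let $G=(V,E,w)$ have weights $w(e)\ge 0$. We read $w(e)$ as the conductance of $e$, that is, its inverse resistance. An edge of weight $0$ carries no flow and is treated as absent, so when we count edges or speak of neighbors we mean edges of positive weight. Fix an arbitrary orientation of the edges. A flow from $s$ to $t$ is a real function $f$ on the edges that satisfies conservation at every vertex other than $s,t$; it ships one unit if the net outflow at $s$ is $1$. Then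
$$\mathrm R_{\mathrm{eff},G}(s,t)=\min_f\ \sum_{e:\,w(e)>0}\frac{f(e)^2}{w(e)},$$
where $f$ runs over the flows that ship one unit from $s$ to $t$ and vanish where $w$ vanishes. We only consider graphs connected through positive-weight edges, so these numbers are finite. We set $\mathrm R_{\mathrm{eff},G}(s,s)=0$.

For example, in a path $x - y - z$ with weights $w_1,w_2$ there is only one unit flow from $x$ to $z$, and it costs $\frac1{w_1}+\frac1{w_2}$: resistances in series add. In a triangle with unit weights, send $\frac23$ directly from $s$ to $t$ and $\frac13$ through the third vertex. The cost is $\frac49+\frac19+\frac19=\frac23$, and we will see in a moment that this is the minimum.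

**Definition (Laplacian and its pseudoinverse).** Number the vertices $1,\dots,n$, let $w_{ij}=w_{ji}\ge 0$ be the total weight between $i$ and $j\neq i$, put $w_{ii}=0$ and $d_i=\sum_j w_{ij}$. The Laplacian $L$ has $L_{ii}=d_i$ and $L_{ij}=-w_{ij}$ for $i\ne j$. Then $x^TLx=\sum_{i<j}w_{ij}(x_i-x_j)^2$, so for a connected graph $L$ is positive semidefinite with kernel spanned by the all-ones vector $\mathbf 1$. The pseudoinverse $\Gamma=L^+$ has the same eigenvectors as $L$, with each nonzero eigenvalue $\lambda$ replaced by $1/\lambda$ and the eigenvalue $0$ kept. With $J=\mathbf 1\mathbf 1^T$ this gives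
$$\Gamma\mathbf 1=0,\qquad L\Gamma=I-\tfrac1nJ .$$

For example, $K_n$ with unit weights has $L=nI-J$: eigenvalue $n$ on all vectors of sum zero. Hence $\Gamma=\frac1n\left(I-\frac1nJ\right)$.

**Fact (resistance through the Laplacian).** If $G$ is connected, then
$$\mathrm R_{\mathrm{eff},G}(s,t)=(e_s-e_t)^T\Gamma(e_s-e_t)=\Gamma_{ss}+\Gamma_{tt}-2\Gamma_{st}.\tag{1}$$

This is a textbook fact with a short proof. Let $M$ be the matrix with one row $(e_u-e_v)^T$ for each positive-weight edge oriented from $u$ to $v$, and let $C$ be the diagonal matrix of the weights. Then $L=M^TCM$, and $f$ ships one unit from $s$ to $t$ exactly when $M^Tf=e_s-e_t$. Put $\varphi=\Gamma(e_s-e_t)$ and $f_0=CM\varphi$. Since $e_s-e_t\perp\mathbf 1$, we get $M^Tf_0=L\varphi=e_s-e_t$, so $f_0$ is a unit flow. Any other unit flow is $f_0+g$ with $M^Tg=0$, and its energy is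
$$f_0^TC^{-1}f_0+2(M\varphi)^Tg+g^TC^{-1}g=f_0^TC^{-1}f_0+g^TC^{-1}g,$$
because $(M\varphi)^Tg=\varphi^TM^Tg=0$. So $f_0$ is optimal, and its energy is $\varphi^TM^TCM\varphi=\varphi^TL\varphi=(e_s-e_t)^T\Gamma(e_s-e_t)$.

Three consequences. First, in $K_n$ we get $\mathrm R_{\mathrm{eff}}(s,t)=\frac1n\|e_s-e_t\|^2=\frac2n$ for all $s\ne t$, which confirms $\frac23$ for the triangle. Second, multiplying all weights by $c>0$ divides all resistances by $c$. Third, resistances depend only on $L$, so merging parallel edges (adding their weights) and deleting loops changes no resistance, and it does not increase the number of edges.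

**Definition (resistance sparsifier).** Let $\varepsilon>0$. An $\varepsilon$-resistance sparsifier of $G$ is a graph $G'$ on the same vertex set with
$$\mathrm R_{\mathrm{eff},G'}(s,t)\in(1\pm\varepsilon)\,\mathrm R_{\mathrm{eff},G}(s,t)\qquad\text{for all }s,t\in V .$$
It need not be a subgraph of $G$, and its non-negative weights are arbitrary.

For example, a star with $n\ge 3$ vertices and unit weights has resistance $1$ from center to leaf and $2$ between leaves. Give all its edges weight $\frac{3n}4$ instead: the resistances become $\frac4{3n}=\frac2n\left(1-\frac13\right)$ and $\frac8{3n}=\frac2n\left(1+\frac13\right)$. So for $\varepsilon=\frac13$ the graph $K_n$ has an $\varepsilon$-resistance sparsifier with only $n-1$ edges.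

## Is $n/\varepsilon$ forced? Two bounds with a gap

Chu et al. showed that every graph on $n$ vertices has an $\varepsilon$-resistance sparsifier with $\widetilde O(n/\varepsilon)$ edges. In the other direction, it is known that for every $n\ge2$ and $\varepsilon>1/n$ there is a graph on $n$ vertices all of whose $\varepsilon$-resistance sparsifiers have $\Omega(n/\sqrt\varepsilon)$ edges. The following question comes from Lior Kalman and Robert Krauthgamer, "Flow Metrics on Graphs", arXiv:2112.06916 (2021).

*Is there, for every $n\ge2$ and every $\varepsilon>\frac1n$, a graph $G$ on $n$ vertices such that every $\varepsilon$-resistance sparsifier of $G$ has $\Omega(n/\varepsilon)$ edges, with an absolute constant?*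

Some restriction on $\varepsilon$ is needed: after merging parallel edges, every graph is a sparsifier of itself with at most $\binom n2$ edges, so $cn/\varepsilon$ edges cannot be forced when $\varepsilon<\frac{2c}{n-1}$.

The answer is yes, and the complete graph does it. From now on $G=K_n$ with unit weights, and $G'$ is any $\varepsilon$-resistance sparsifier of it. By the remark on merging we take $G'$ simple. We write $w_{ij},d_i,L,\Gamma$ for the data of $G'$, $R_{st}=\mathrm R_{\mathrm{eff},G'}(s,t)$, and
$$a=\tfrac2n(1-\varepsilon),\qquad b=\tfrac2n(1+\varepsilon),\tag{2}$$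
so that $R_{st}\in[a,b]$ for $s\ne t$ and $R_{ss}=0$. The degree $\deg(i)$ counts edges at $i$, while $d_i$ adds their weights. Since $G'$ is connected, $d_i>0$.

**Theorem 1.** For every $n\ge2$ and $\varepsilon>0$, every vertex of $G'$ has $\deg(i)\ge\min\left\{n-1,\frac{1+\varepsilon}{4\varepsilon}\right\}$. Hence $|E(G')|\ge\frac n2\min\left\{n-1,\frac{1+\varepsilon}{4\varepsilon}\right\}$. In particular, if $\varepsilon>\frac1n$, then
$$|E(G')|\ \ge\ \frac{n(1+\varepsilon)}{8\varepsilon}\ >\ \frac n{8\varepsilon}.$$

Two further theorems, stated below, say that the degree bound is exactly sharp and find the right constant for $K_n$ when $\varepsilon\to0$ and $n\varepsilon\to\infty$.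

## Three and four vertices by hand

For $n=2$, connectivity forces one edge, and the theorem says no more.

Let $n=3$, and suppose $G'$ misses an edge. Then $G'$ is a path, with resistances $r_1$, $r_2$, $r_1+r_2$. The largest is at least twice the smallest. If $\varepsilon<1$, all three lie in $[a,b]$ with $a>0$, so $2\le\frac{1+\varepsilon}{1-\varepsilon}$, that is, $\varepsilon\ge\frac13$. For $\varepsilon=\frac13$ the star above is such a path. Theorem 1 says the same: an end of the path has degree $1<n-1$, so $1\ge\frac{1+\varepsilon}{4\varepsilon}$, which is $\varepsilon\ge\frac13$.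

Let $n=4$ and take the 4-cycle with unit weights. Adjacent vertices are joined by resistances $1$ and $3$ in parallel, giving $\frac34$; opposite vertices by $2$ and $2$ in parallel, giving $1$. Scaling the weights by $\frac74$ moves the midpoint $\frac78$ to $\frac2n=\frac12$, and the two values become $\frac37=\frac12\left(1-\frac17\right)$ and $\frac47=\frac12\left(1+\frac17\right)$. So this is a $\frac17$-resistance sparsifier of $K_4$ with all degrees $2$, and for $\varepsilon=\frac17$ we have $\frac{1+\varepsilon}{4\varepsilon}=2$.

In both examples the trouble is the same: adjacent vertices are a bit closer than non-adjacent ones, and the error $\varepsilon$ has to cover the difference.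

## Foster's formula alone does not see $\varepsilon$

Here is a natural first attempt. To show that there are many edges, show that each carries a small share of a fixed total. The classical total is Foster's formula $\sum_e w_eR_e=n-1$ (proved in the next section). It gives $W:=\sum_ew_e\ge\frac{n-1}b$. For a single edge, shipping the unit along $e$ itself shows $R_e\le\frac1{w_e}$, so $w_eR_e\le 1$. Dividing, $|E(G')|\ge n-1$.

This is only connectivity, and $\varepsilon$ has disappeared. The weak point is $w_eR_e\le1$, that is, $w_e\le\frac1a$ (for $\varepsilon<1$). It is an equality for every edge of a tree, so it cannot be improved by looking at the resistances of edges alone. What rules out a heavy edge is that its ends look too close *compared with a non-adjacent pair*. So we want a relation in which the weight $w_{ik}$ of an edge appears against the difference between the resistances to a neighbor $k$ and to a non-neighbor $k'$.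

## The local sum rule from $L$ times the resistance matrix

The matrix $R=(R_{st})$ is nearly constant off the diagonal and has zeros on the diagonal. In the product $LR$, the $(i,k)$ entry involves $\sum_jw_{ij}R_{jk}$, and the diagonal zero $R_{kk}=0$ sits exactly against the coefficient $w_{ik}$. If $k'$ is a non-neighbor, the zero $R_{k'k'}$ sits against $w_{ik'}=0$. Comparing the two columns will isolate $w_{ik}$. We first compute $LR$.

**Lemma.** For $i\ne k$,
$$d_iR_{ik}+\sum_jw_{ij}R_{ij}-\sum_jw_{ij}R_{jk}=2.\tag{3}$$
Moreover (Foster)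
$$\sum_e w_eR_e=n-1.\tag{4}$$

**Proof.** Let $\zeta=(\Gamma_{ss})_s$. By (1), $R=\zeta\mathbf 1^T+\mathbf 1\zeta^T-2\Gamma$. Since $L\mathbf 1=0$ and $L\Gamma=I-\frac1nJ$,
$$LR=(L\zeta)\mathbf 1^T-2I+\tfrac2nJ .$$
In row $i$, all entries off the diagonal equal $(L\zeta)_i+\frac2n$, and the diagonal entry is smaller by $2$. So $(LR)_{ik}-(LR)_{ii}=2$ for $k\ne i$. On the other hand, from the definition of $L$,
$$(LR)_{ik}=d_iR_{ik}-\sum_jw_{ij}R_{jk},\qquad (LR)_{ii}=-\sum_jw_{ij}R_{ij},$$
where the second uses $R_{ii}=0$. Subtracting gives (3). For (4), take the trace. The sum of the $(LR)_{ii}$ is $-2\sum_ew_eR_e$, and the trace of the right-hand side is $\mathbf 1^TL\zeta-2n+2=-2(n-1)$. $\square$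

As a check, for $K_n$ itself the left side of (3) is $\frac2n\left[(n-1)+(n-1)-(n-2)\right]=2$; the last count is $n-2$ because the term $j=k$ is zero.

## Comparing a neighbor with a non-neighbor: proof of Theorem 1

**Step 1: isolate one weight.** The purpose of this step is an exact formula for $w_{ik}$ times a resistance. Let $\deg(i)<n-1$; otherwise there is nothing to prove at $i$. Choose $k'\ne i$ with $w_{ik'}=0$, and let $k$ be any neighbor of $i$. Subtract (3) for $(i,k')$ from (3) for $(i,k)$. The sum $\sum_jw_{ij}R_{ij}$ cancels, as does the constant $2$: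
$$d_i(R_{ik}-R_{ik'})=\sum_jw_{ij}(R_{jk}-R_{jk'}).$$
On the right, the term $j=k$ is $w_{ik}(0-R_{kk'})$, and the term $j=k'$ vanishes since $w_{ik'}=0$. Hence
$$w_{ik}R_{kk'}=d_i(R_{ik'}-R_{ik})+\sum_{j\ne k,k'}w_{ij}(R_{jk}-R_{jk'}).\tag{5}$$

**Step 2: bound the weight.** Now we insert $R\in[a,b]$. Every resistance in (5) with a nonzero coefficient is between distinct vertices: $k,k'\ne i$, also $k\ne k'$, and in the sum $j\ne k,k'$. So each difference is at most $b-a$. The coefficients in the sum add up to $d_i-w_{ik}$. Therefore
$$w_{ik}\,a\ \le\ w_{ik}R_{kk'}\ \le\ d_i(b-a)+(d_i-w_{ik})(b-a).\tag{6}$$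
Move $w_{ik}(b-a)$ to the left: $w_{ik}b\le2d_i(b-a)$. Since $\frac{b-a}b=\frac{2\varepsilon}{1+\varepsilon}$,
$$w_{ik}\ \le\ \frac{4\varepsilon}{1+\varepsilon}\,d_i .\tag{7}$$
(For $\varepsilon\ge1$ we have $a\le0$, which does no harm: only $b>0$ was divided by.)

**Step 3: count neighbors.** Each neighbor carries at most a fixed fraction of $d_i$, so there are many. Summing (7) over the neighbors $k$ of $i$ gives $d_i\le\deg(i)\frac{4\varepsilon}{1+\varepsilon}d_i$, and $d_i>0$ yields $\deg(i)\ge\frac{1+\varepsilon}{4\varepsilon}$. This is the degree bound; summing over all vertices and halving gives the edge bound.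

**Step 4: use $\varepsilon>1/n$.** It remains to see which term is the minimum. If $\varepsilon>\frac1n$, then $\frac{1+\varepsilon}{4\varepsilon}=\frac1{4\varepsilon}+\frac14<\frac{n+1}4\le n-1$, where the last inequality says $n\ge\frac53$. So the minimum is $\frac{1+\varepsilon}{4\varepsilon}$, and $|E(G')|\ge\frac{n(1+\varepsilon)}{8\varepsilon}>\frac n{8\varepsilon}$. $\blacksquare$

**Remark (what the subtraction buys).** One can also use (3) twice without subtracting. The pair $(i,k')$ gives $2\le d_i(2b-a)$. The pair $(i,k)$, where the term $j=k$ is zero, gives $2\ge2d_ia-(d_i-w_{ik})b$. Together, $w_{ik}b\le d_i(2b-a)-d_i(2a-b)=3d_i(b-a)$, so the factor is $\frac{6\varepsilon}{1+\varepsilon}$ instead of $\frac{4\varepsilon}{1+\varepsilon}$. The loss comes from estimating $\sum_jw_{ij}R_{ij}$ once from above and once from below, although it is the same number both times. With (5) instead, the constant turns out to be exactly right, as we now see.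

## Bipartite-type graphs with two resistances, and the case of equality

**Theorem 2.**
(a) For integers $2\le p\le q$, $p+q=n$, and $\varepsilon=\frac1{4q-1}$, there is an $\varepsilon$-resistance sparsifier of $K_n$ with a vertex of degree exactly $q=\frac{1+\varepsilon}{4\varepsilon}$.
(b) For $n\ge4$: every $\varepsilon$-resistance sparsifier of $K_n$ has all $\binom n2$ edges if and only if $\varepsilon<\frac1{4n-9}$.
(c) Let $n\ge4$ and $\frac{1+\varepsilon}{4\varepsilon}\le n-2$. Then $|E(G')|=\frac n2\cdot\frac{1+\varepsilon}{4\varepsilon}$ holds if and only if $n$ is even, $\varepsilon=\frac1{2n-1}$, and $G'$ is $K_{n/2,n/2}$ with equal weights on all its edges, suitably scaled.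

The 4-cycle is the case $p=q=2$ of (a).

**Proof of (a).** We want a graph with missing edges and only two, very close, resistances. Split $V=P\sqcup Q$ with $|P|=p$, $|Q|=q$. Put weight $1$ on all pairs between $P$ and $Q$, weight $\frac{q-p}q\ge0$ on pairs inside $Q$, and weight $0$ inside $P$. The weight inside $Q$ is chosen to make two eigenvalues agree, as follows.

A vector $v$ of sum zero supported on $P$ satisfies $Lv=qv$: a vertex of $P$ has weighted degree $q$ and no neighbor in $P$, and each vertex of $Q$ receives $-\sum_Pv=0$. For $v$ of sum zero supported on $Q$, the vertices of $P$ receive $0$. At $j\in Q$ the weighted degree is $p+(q-1)\frac{q-p}q$, and the other vertices of $Q$ contribute $-\frac{q-p}q\sum_{j'\ne j}v_{j'}=\frac{q-p}qv_j$. So the eigenvalue is $p+q\cdot\frac{q-p}q=q$ again. Finally let $c=\frac1p\mathbf 1_P-\frac1q\mathbf 1_Q$. At a vertex of $P$, $(Lc)=q\left(\frac1p+\frac1q\right)=\frac np$. At a vertex of $Q$, the pairs inside $Q$ cancel and $(Lc)=p\left(-\frac1q-\frac1p\right)=-\frac nq$. So $Lc=nc$, and $\|c\|^2=\frac1p+\frac1q=\frac n{pq}$.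

Two vertices on the same side: $e_s-e_t$ has eigenvalue $q$ and squared norm $2$, so $R=\frac2q$. For $i\in P$, $j\in Q$, write
$$e_i-e_j=\left(e_i-\tfrac1p\mathbf 1_P\right)-\left(e_j-\tfrac1q\mathbf 1_Q\right)+c,$$
an orthogonal decomposition into eigenvectors with eigenvalues $q,q,n$. Therefore
$$R_{ij}=\frac{\left(1-\frac1p\right)+\left(1-\frac1q\right)}q+\frac1n\cdot\frac n{pq}=\frac2q-\frac1{q^2}=\frac{2q-1}{q^2}.$$
So the resistances take exactly the two values $\frac{2q-1}{q^2}$ and $\frac{2q}{q^2}$. Scale all weights by a common constant so that the midpoint of these values becomes $\frac2n$. The relative deviation from the midpoint is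
$$\varepsilon=\frac{2q-(2q-1)}{2q+(2q-1)}=\frac1{4q-1},$$
so the result is an $\varepsilon$-resistance sparsifier of $K_n$. The vertices of $P$ have degree $q$, and $\frac{1+\varepsilon}{4\varepsilon}=\frac{4q}4=q$.

**Proof of (b).** If a pair is missing in $G'$, some vertex has degree at most $n-2$, so Theorem 1 gives $n-2\ge\frac{1+\varepsilon}{4\varepsilon}=\frac1{4\varepsilon}+\frac14$, that is, $\varepsilon\ge\frac1{4(n-2)-1}=\frac1{4n-9}$. Hence for $\varepsilon<\frac1{4n-9}$ no pair is missing. Conversely, (a) with $p=2$, $q=n-2\ge2$ gives a $\frac1{4n-9}$-resistance sparsifier in which the two vertices of $P$ are not adjacent. It is also an $\varepsilon$-resistance sparsifier for every $\varepsilon\ge\frac1{4n-9}$.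

**Proof of (c), sufficiency.** For even $n\ge4$, take $p=q=\frac n2$ in (a). The weight inside $Q$ is $0$, so the graph is $K_{n/2,n/2}$ with equal weights, and $\varepsilon=\frac1{2n-1}$. It has $\frac{n^2}4=\frac n2\cdot q=\frac n2\cdot\frac{1+\varepsilon}{4\varepsilon}$ edges.

**Proof of (c), necessity.** The plan is to read off what equality in (6) says. Put $D=\frac{1+\varepsilon}{4\varepsilon}\le n-2$ and assume $|E(G')|=\frac n2D$. By Theorem 1 all degrees are at least $D$, and they sum to $nD$, so all equal $D\le n-2$. Thus every vertex has both neighbors and non-neighbors. Summing (7) over the $D$ neighbors of $i$ gives $d_i\le D\cdot\frac{d_i}D=d_i$, so (7) is an equality for every $i$ and every neighbor $k$. Since (7) is a rearrangement of the outer inequality in (6), both inequalities in (6) are equalities, for every choice of the non-neighbor $k'\ne i$. As each term was estimated separately, this means: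

* $R_{ik}=a$ and $R_{ik'}=b$, because $d_i>0$. So adjacent pairs have resistance $a$, non-adjacent pairs have resistance $b$, and $a<b$: resistance tells us adjacency.
* $R_{jk}=b$ for distinct neighbors $j,k$ of $i$, because $w_{ij}>0$. So $N(i)$, the set of neighbors of $i$, is independent.
* $R_{kk'}=a$, because $w_{ik}>0$. So every neighbor of $i$ is adjacent to every non-neighbor of $i$.

Let $j\in N(i)$. By the second point $j$ has no neighbor in $N(i)$; by the third it is adjacent to all of $V\setminus N(i)$, including $i$ itself. So $N(j)=V\setminus N(i)$, and this set is independent because it is a neighborhood. Hence $G'$ is complete bipartite with parts $N(i)$ and $V\setminus N(i)$. The first part has size $D$, and its vertices have degree $n-D$, which must equal $D$. So $D=\frac n2$, $n$ is even, and $\frac1\varepsilon+1=4D=2n$ gives $\varepsilon=\frac1{2n-1}$. Equality in (7), read from both ends of an edge, says $w_{ik}=\frac{d_i}D=\frac{d_k}D$; so $d_i=d_k$ along every edge, and by connectivity all $d_i$ and all weights are equal. The scale is fixed by $R_{ik}=a$.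 $\blacksquare$

Explicitly, with $q=\frac n2$ and common weight $\omega$, the condition $\frac{2q-1}{q^2\omega}=a=\frac1q\cdot\frac{4q-2}{4q-1}$ gives $\omega=\frac{4q-1}{2q}=2-\frac1n$; for $n=4$ this is the factor $\frac74$ found by hand. The convention that $G'$ is simple costs nothing in (c): if $G'$ had loops or parallel edges, merging would leave fewer than $\frac n2D$ edges, against Theorem 1.

## A trace inequality that gives the constant $\frac14$

In (c), equality forces $\varepsilon=\frac1{2n-1}$, below the range $\varepsilon>\frac1n$. When $\varepsilon\to0$ and $n\varepsilon\to\infty$, the constant $\frac18$ doubles.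

**Theorem 3.** If $n\ge3$ and $\varepsilon<\frac1{15}$, then
$$|E(G')|\ \ge\ \frac{1-15\varepsilon}{1-3\varepsilon}\cdot\frac{n-1}{4\left(\frac\varepsilon{1-\varepsilon}+\frac1{n-1}\right)},$$
which is $(1-o(1))\frac n{4\varepsilon}$ when $\varepsilon\to0$ and $n\varepsilon\to\infty$. The constant $\frac14$ is optimal: for every prime power $q$, with $n=2(q^2+q+1)$ and $\varepsilon=\frac{q+1}{2q^2+3q+2}$ (so $\varepsilon\to0$ and $n\varepsilon\to\infty$ as $q\to\infty$), $K_n$ has an $\varepsilon$-resistance sparsifier with $\frac{n(q+1)}2=(1+o(1))\frac n{4\varepsilon}$ edges.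

This section proves the lower bound. Let $m=|E(G')|$, $W=\sum_ew_e$, let $\lambda_1,\dots,\lambda_{n-1}>0$ be the nonzero eigenvalues of $L$, and let $\mu=\frac{\mathrm{tr}\,L}{n-1}=\frac{2W}{n-1}$ be their mean. Since $\varepsilon<\frac1{15}$, we have $a>0$.

**Step 1: the eigenvalues are nearly equal on average.** The aim is to turn the resistance bounds into one inequality about the $\lambda_l$. By Foster's formula (4), $aW\le n-1\le bW$, so
$$\tfrac2b\le\mu\le\tfrac2a .$$
Summing (1) over all ordered pairs, and using $\mathbf 1^T\Gamma\mathbf 1=0$, we get $2n\,\mathrm{tr}\,\Gamma=2\sum_{s<t}R_{st}$. So $n\,\mathrm{tr}\,\Gamma\le b\binom n2$, that is, $\sum_l\frac1{\lambda_l}\le\frac{b(n-1)}2$. Multiplying by $\mu\le\frac2a$,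
$$\frac1{n-1}\sum_l\frac\mu{\lambda_l}\ \le\ \frac ba=\frac{1+\varepsilon}{1-\varepsilon}.\tag{8}$$
Put $y_l=1-\frac{\lambda_l}\mu<1$. Then $\sum_ly_l=0$ and $\frac\mu{\lambda_l}=\frac1{1-y_l}$. So (8) says that the mean of $\frac1{1-y_l}$ exceeds $1$ by at most $\frac ba-1=\frac{2\varepsilon}{1-\varepsilon}$.

**Step 2: the matrix whose traces count edges.** This step links the $y_l$ to $m$. Let $Y=I-L/\mu$, with eigenvalues $y_1,\dots,y_{n-1}$ together with $1$ on $\mathbf 1$. Write $Y=\Delta+A$ with $\Delta=\mathrm{diag}(\delta_i)$, $\delta_i=1-\frac{d_i}\mu$, and $A_{ij}=\frac{w_{ij}}\mu\ge0$ with zero diagonal. Let $Q_i=\sum_jA_{ij}^2$. By Cauchy–Schwarz over the $m$ edges, and $\frac W\mu=\frac{n-1}2$,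
$$\sum_iQ_i=\frac2{\mu^2}\sum_ew_e^2\ \ge\ \frac{2W^2}{m\mu^2}=\frac{(n-1)^2}{2m}.\tag{9}$$
So an upper bound on $\sum_iQ_i$ is a lower bound on $m$.

**Step 3: control of the weighted degrees.** We will need $\delta_i$ not too negative, that is, no $d_i$ much above $\mu$. The sum rule gives it. In (3) for any $k\ne i$, the first two terms are at least $d_ia$ each, and the subtracted sum is at most $d_ib$. So $2\ge d_i(2a-b)$. Here $2a-b=\frac2n(1-3\varepsilon)>0$, so $d_i\le\frac2{2a-b}$. With $\mu\ge\frac2b$,
$$\frac{d_i}\mu\ \le\ \frac b{2a-b}=\frac{1+\varepsilon}{1-3\varepsilon},\qquad\text{so}\qquad \delta_i\ \ge\ -\frac{4\varepsilon}{1-3\varepsilon}.$$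
Hence
$$1+3\delta_i\ \ge\ \frac{1-15\varepsilon}{1-3\varepsilon}>0,\qquad 1+\delta_i\ \ge\ \frac{1-7\varepsilon}{1-3\varepsilon}>0.\tag{10}$$

**Where a second-order argument stops.** It is tempting to finish with squares. We have $\frac1{1-y}=1+y+\frac{y^2}{1-y}$, so (8) bounds $\sum_l\frac{y_l^2}{1-y_l}$ by $\frac{2\varepsilon}{1-\varepsilon}(n-1)$. To reach $\sum_ly_l^2=\mathrm{tr}\,Y^2-1\ge\sum_iQ_i-1$ we need an upper bound on $1-y_l=\frac{\lambda_l}\mu$. From $(x_i-x_j)^2\le2x_i^2+2x_j^2$ we get $\lambda_l\le2\max_id_i$, hence $1-y_l\le\frac{2(1+\varepsilon)}{1-3\varepsilon}$ by Step 3. The outcome is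
$$\frac{(n-1)^2}{2m}-1\ \le\ \frac{2(1+\varepsilon)}{1-3\varepsilon}\cdot\frac{2\varepsilon}{1-\varepsilon}(n-1),$$
which gives $m\ge(1-o(1))\frac n{8\varepsilon}$ when $\varepsilon\to0$ and $n\varepsilon\to\infty$: the constant $\frac18$ once more. The factor $2$ is lost at eigenvalues with $y_l$ near $-1$, where $\frac{y^2}{1-y}$ is only about half of $y^2$. The way out is not to estimate eigenvalue by eigenvalue. Keep the cubic term, sum it to a trace, and use that $A$ has non-negative entries, so that $\mathrm{tr}\,A^3\ge0$: the negative $y_l^3$ cannot win in total.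

**Step 4: the cubic inequality.** For $y<1$,
$$\frac1{1-y}=1+y+y^2+y^3+\frac{y^4}{1-y}\ \ge\ 1+y+y^2+y^3 .$$
Sum over $l$, use $\sum_ly_l=0$ and (8), and remember that $Y$ has the additional eigenvalue $1$, which contributes $1$ to each trace:
$$\frac{2\varepsilon}{1-\varepsilon}(n-1)\ \ge\ \sum_l(y_l^2+y_l^3)=\mathrm{tr}\,Y^2+\mathrm{tr}\,Y^3-2.\tag{11}$$

**Step 5: expand the traces.** We bound the right-hand side below through (9). Since $A$ has zero diagonal and $\Delta$ is diagonal, $\mathrm{tr}(\Delta A)=\mathrm{tr}(\Delta^2A)=0$. Since $(A^2)_{ii}=Q_i$, we have $\mathrm{tr}\,A^2=\sum_iQ_i$ and $\mathrm{tr}(\Delta A^2)=\sum_i\delta_iQ_i$. By cyclicity of the trace,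
$$\mathrm{tr}\,Y^2=\sum_i\delta_i^2+\sum_iQ_i,\qquad \mathrm{tr}\,Y^3=\sum_i\delta_i^3+3\sum_i\delta_iQ_i+\mathrm{tr}\,A^3 .$$
As $\mathrm{tr}\,A^3\ge0$,
$$\mathrm{tr}\,Y^2+\mathrm{tr}\,Y^3\ \ge\ \sum_i\delta_i^2(1+\delta_i)+\sum_iQ_i(1+3\delta_i)\ \ge\ \frac{1-15\varepsilon}{1-3\varepsilon}\cdot\frac{(n-1)^2}{2m},\tag{12}$$
where the last inequality drops the first sum, which is non-negative by (10), and uses (10) and (9) in the second.

**Step 6: solve for $m$.** Combining (11) and (12),
$$\frac{2\varepsilon}{1-\varepsilon}(n-1)+2\ \ge\ \frac{1-15\varepsilon}{1-3\varepsilon}\cdot\frac{(n-1)^2}{2m}.$$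
The left side is $2(n-1)\left(\frac\varepsilon{1-\varepsilon}+\frac1{n-1}\right)$, so
$$m\ \ge\ \frac{1-15\varepsilon}{1-3\varepsilon}\cdot\frac{n-1}{4\left(\frac\varepsilon{1-\varepsilon}+\frac1{n-1}\right)} .$$
If $\varepsilon\to0$ and $n\varepsilon\to\infty$, the first factor tends to $1$, and $\frac1{n-1}$ is $o(\varepsilon)$, so the bound is $(1-o(1))\frac n{4\varepsilon}$.

## Point–line incidence graphs attain $\frac14$

**Definition (projective plane over a finite field).** Let $q$ be a prime power. The points of $PG(2,q)$ are the lines through the origin of $\mathbb F_q^3$, its lines are the planes through the origin, and incidence is containment. There are $N=q^2+q+1$ points and $N$ lines; each point is on $q+1$ lines and each line has $q+1$ points; two distinct points are on exactly one common line, and two distinct lines have exactly one common point.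

For example, $PG(2,2)$ is the Fano plane, with $7$ points, $7$ lines, and $3$ points on each line.

Let $H$ be the incidence graph: its vertices are the points and the lines, with an edge of weight $1$ for each incident pair. Put $d=q+1$, so that $N=d^2-q=d^2-d+1$. Then $H$ is bipartite and $d$-regular, with $n=2N$ vertices and $m=Nd$ edges. Let $\mathcal P$, $\mathcal L$ be the sets of points and lines, $B$ the $\mathcal P\times\mathcal L$ incidence matrix, and now let $A$ be the adjacency matrix of $H$, so $L=dI-A$. The incidence properties say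
$$BB^T=B^TB=qI+J .$$
In particular, any two vertices on the same side have a common neighbor, so $H$ is connected.

**Step 1: invert $L$ on most vectors.** Let $v$ have sum zero on $\mathcal P$ and on $\mathcal L$. The square $A^2$ is block diagonal with blocks $BB^T$ and $B^TB$, so $A^2v=qv$. Hence $(dI-A)(dI+A)v=(d^2-q)v=Nv$. The vector $\frac1N(dI+A)v$ has total sum zero, because $\mathbf 1^TA=d\mathbf 1^T$. So it is $L^+v$:
$$L^+v=\tfrac1N(dI+A)v,\qquad v^TL^+v=\tfrac1N\left(d\|v\|^2+v^TAv\right).\tag{13}$$

**Step 2: the three resistances.** We apply (13) to each kind of pair. If $s,t$ are on the same side, $v=e_s-e_t$ has $\|v\|^2=2$ and $v^TAv=0$, as there are no edges within a side. So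
$$R=\frac{2d}N=\frac{2d^2}{Nd}.$$
For a point $s$ and a line $\ell$, write $e_s-e_\ell=v+u$ with
$$v=x-z,\quad x=e_s-\tfrac1N\mathbf 1_{\mathcal P},\quad z=e_\ell-\tfrac1N\mathbf 1_{\mathcal L},\quad u=\tfrac1N(\mathbf 1_{\mathcal P}-\mathbf 1_{\mathcal L}).$$
Since $Au=-du$, we have $Lu=2du$; and $\|u\|^2=\frac2N$, so $u^TL^+u=\frac1{Nd}$. The cross term vanishes: $v^TL^+u=\frac1{2d}v^Tu=0$, because $v$ has sum zero on each side and $u$ is constant on each side. Next, $\|v\|^2=2\left(1-\frac1N\right)$. Reading $x$ and $z$ as vectors on $\mathcal P$ and $\mathcal L$, and using that all row and column sums of $B$ are $d$,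
$$x^TBz=B_{s\ell}-\frac dN-\frac dN+\frac{Nd}{N^2}=B_{s\ell}-\frac dN,\qquad v^TAv=-2x^TBz=-2B_{s\ell}+\frac{2d}N .$$
By (13), $v^TL^+v=\frac1N\left(2d-\frac{2d}N-2B_{s\ell}+\frac{2d}N\right)=\frac{2d-2B_{s\ell}}N$. Therefore
$$R=\frac1{Nd}+\frac{2d-2B_{s\ell}}N=\frac{2d^2+1-2d\,B_{s\ell}}{Nd}.$$

**Step 3: the error and the edge count.** All resistances lie between $\frac{2d^2-2d+1}{Nd}$ (incident pairs) and $\frac{2d^2+1}{Nd}$ (non-incident point–line pairs); the same-side value $\frac{2d^2}{Nd}$ lies between. Rescale the weights so that the midpoint of the two extremes becomes $\frac2n$. Then $H$ is an $\varepsilon$-resistance sparsifier of $K_n$ with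
$$\varepsilon=\frac{2d}{(2d^2+1)+(2d^2-2d+1)}=\frac{2d}{4d^2-2d+2}=\frac d{2d^2-d+1}=\frac{q+1}{2q^2+3q+2}.$$
For the Fano plane the three values are $\frac{13}{21},\frac{18}{21},\frac{19}{21}$, with midpoint $\frac{16}{21}$ and $\varepsilon=\frac3{16}$.

Finally $m=Nd=\frac{n(q+1)}2$, and
$$\frac{m\varepsilon}n=\frac{(q+1)^2}{2(2q^2+3q+2)}\ \longrightarrow\ \frac14\qquad(q\to\infty),$$
while $\varepsilon\to0$ and $n\varepsilon=\frac{2(q^2+q+1)(q+1)}{2q^2+3q+2}\to\infty$. So $m=(1+o(1))\frac n{4\varepsilon}$, and the constant $\frac14$ in the lower bound of Theorem 3 cannot be raised. $\blacksquare$
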